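\title{Energy solutions of the damped quintic wave equation\\ in a bounded domain are Shatah--Struwe solutions}

\begin{abstract}
We consider the damped wave equation with a defocusing nonlinearity of quintic growth and Dirichlet boundary condition in a smooth bounded domain $\Omega\subset\mathbb R^3$. We prove that every distributional solution that is bounded in the energy space on $[0,T]$ belongs to $L^4(0,T;L^{12}(\Omega))$; no energy identity or inequality is assumed. Such solutions are therefore unique, strongly continuous in the energy space, and satisfy the energy identity. The proof combines a frequency-localized bootstrap for solutions that stay close to a smooth function, a non-concentration argument in light cones, and the Baire category theorem applied to the set of singular times. Without any sign condition on the nonlinearity, we show that a solution bounded in the energy space lies in $L^4(0,T;L^{12}(\Omega))$ if and only if it is strongly continuous in time.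
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\Omega\subset\mathbb R^3$ be a bounded domain with smooth boundary. We study the damped wave equation
\begin{equation}\label{eq:wave}
\partial_t^2u+\gamma\,\partial_tu-\Delta u+f(u)=g,\qquad u|_{\partial\Omega}=0,
\end{equation}
with initial data $u|_{t=0}=u_0$, $\partial_tu|_{t=0}=u_0'$. In what we call the \emph{standard setting}, $\gamma>0$, the force $g\in L^2(\Omega)$ does not depend on $t$, and for some positive constants $C,\kappa$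
\begin{equation}\label{eq:standard}
-C+\kappa s^4\le f'(s)\le C(1+s^4),\qquad |f''(s)|\le C(1+|s|^3),\qquad f(s)s-4F(s)\ge -C,
\end{equation}
where $F(s)=\int_0^sf(r)\,dr$. The model is $f(s)=s^5$, for which $f(s)s-4F(s)=s^6/3$. The energy space is $\mathcal E=H^1_0(\Omega)\times L^2(\Omega)$. We write $u_t=\partial_tu$, $\xi_u(t)=(u(t),u_t(t))$ and $\|\xi_u\|_{\mathcal E}^2=\|\nabla u\|_{L^2}^2+\|u_t\|_{L^2}^2$.

\begin{definition}\label{def:solutions}
An \emph{energy solution} on $[a,b]$ is a function $u$ with $\xi_u\in L^\infty(a,b;\mathcal E)$ that satisfies \eqref{eq:wave} in the sense of distributions in $(a,b)\times\Omega$. It is a \emph{Shatah--Struwe solution} if in addition $u\in L^4(a,b;L^{12}(\Omega))$.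
\end{definition}

The equation makes $\xi_u$ continuous in a weaker norm, so that $\xi_u(t)\in\mathcal E$ is defined for every $t\in[a,b]$ (Lemma~\ref{lem:linear}); this is the meaning of the initial condition $\xi_u(0)=(u_0,u_0')$. An energy solution is not required to satisfy an energy identity or an energy inequality. We use the following two known results without proof.

\begin{theorem}[Strichartz estimate]\label{thm:strichartz}
Let $T>0$, $\xi_0\in\mathcal E$, $G\in L^1(0,T;L^2(\Omega))$, and let $z$ solve $\partial_t^2z-\Delta z=G$, $z|_{\partial\Omega}=0$, $\xi_z(0)=\xi_0$. Then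
\[
\|z\|_{L^4(0,T;L^{12}(\Omega))}\le C_T\big(\|\xi_0\|_{\mathcal E}+\|G\|_{L^1(0,T;L^2(\Omega))}\big),
\]
where $C_T$ depends on $T$ but not on $\xi_0$ or $G$.
\end{theorem}

\begin{theorem}[Shatah--Struwe solutions]\label{thm:SS}
In the standard setting, for every $(u_0,u_0')\in\mathcal E$ there is a unique function $u$, defined for all $t\ge0$, with $\xi_u(0)=(u_0,u_0')$, which is a Shatah--Struwe solution on $[0,T]$ for every finite $T>0$.
\end{theorem}

Savostianov and Zelik \cite{SZ} state that it is not known whether all energy solutions have the extra regularity. This is the question of the present paper: \emph{in the standard setting, is every energy solution on $[0,T]$, for every $T>0$, a Shatah--Struwe solution?}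

\subsection{What the two classes measure}

The role of $L^4L^{12}$ is explained by H\"older's inequality and the Sobolev embedding $H^1_0(\Omega)\subset L^6(\Omega)$:
\begin{equation}\label{eq:holder}
\big\||u|^5\big\|_{L^2}\le\|u\|_{L^{12}}^4\|u\|_{L^6}\le C\|u\|_{L^{12}}^4\|\nabla u\|_{L^2}.
\end{equation}
For a Shatah--Struwe solution $f(u)\in L^1(0,T;L^2)$, so the nonlinearity is an admissible source term for the linear equation: one may multiply by $u_t$ and apply Theorem~\ref{thm:strichartz}. For an energy solution one knows only $f(u)\in L^\infty(0,T;L^{6/5})$, and $L^{6/5}\subset H^{-1}$ is one full derivative short of $L^2$. The product $f(u)u_t$ need not be integrable a priori, and none of the usual identities is available.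

If $f$ has cubic growth, the question is immediate: $\||u|^3\|_{L^2}=\|u\|_{L^6}^3$ is bounded in time and Theorem~\ref{thm:strichartz} applies. The quintic case is the scale-invariant one. On $\mathbb R^{1+3}$ the map $u\mapsto u_\lambda=\lambda^{1/2}u(\lambda t,\lambda x)$ preserves the equation $\partial_t^2u-\Delta u+u^5=0$, the energy norm, and the norm of $L^4_tL^{12}_x$, the last one because $\frac12-\frac14-\frac3{12}=0$. So $u_\lambda$ carries on the time interval $[0,1/\lambda]$ the same norms as $u$ on $[0,1]$, and a short time interval alone provides no small constant. Moreover, the definition makes $t\mapsto\xi_u(t)$ only weakly continuous, and on its face it allows the energy to jump, up or down, on an arbitrary set of times. One might therefore expect the class of energy solutions to be the larger one. It is not.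

\subsection{Results}

We work under weaker hypotheses: $\gamma\in\mathbb R$ has any sign, $g\in L^1(0,T;L^2(\Omega))$ may depend on time, $f$ is continuous, and
\begin{gather}
|f(s)|\le C_f(1+|s|^5),\tag{H1}\label{H1}\\
F(s)\ge c_0s^6-C_1\ \text{ with } c_0>0,\qquad f(s)s-4F(s)\ge-C_1.\tag{H2}\label{H2}
\end{gather}
The standard setting is a special case. The first condition in \eqref{eq:standard} gives $|f'(s)|\le C(1+s^4)$, hence \eqref{H1}, and by Taylor's formula
\[
F(s)=f(0)s+\int_0^s(s-r)f'(r)\,dr\ge f(0)s-\frac C2s^2+\frac\kappa{30}s^6\ge\frac{\kappa}{60}s^6-C_1 .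
\]
The wider class is invariant under time reversal: $u(T-t)$ is an energy solution with $-\gamma$ and $g(T-t)$ in place of $\gamma$ and $g(t)$. The proof needs this symmetry, and this is the reason for allowing $\gamma$ of either sign.

\begin{theorem}\label{thm:main}
Let $T>0$, $\gamma\in\mathbb R$, $g\in L^1(0,T;L^2(\Omega))$, and let $f\in C(\mathbb R)$ satisfy \eqref{H1} and \eqref{H2}. Then every energy solution on $[0,T]$ belongs to $L^4(0,T;L^{12}(\Omega))$. In the standard setting it coincides on $[0,T]$ with the solution of Theorem~\ref{thm:SS} that has the same initial data.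
\end{theorem}

\begin{corollary}\label{cor:unique}
In the standard setting, for every $T>0$ and $(u_0,u_0')\in\mathcal E$ there is exactly one energy solution on $[0,T]$ with $\xi_u(0)=(u_0,u_0')$. It satisfies $\xi_u\in C([0,T];\mathcal E)$ and
\[
\frac d{dt}\int_\Omega\Big(\frac12u_t^2+\frac12|\nabla u|^2+F(u)-gu\Big)dx=-\gamma\|u_t\|_{L^2}^2 .
\]
\end{corollary}

The sign conditions \eqref{H2} are needed only to exclude jumps of $\xi_u$. Without them the following holds.

\begin{theorem}\label{thm:nosign}
Let $T,\gamma,g$ be as in Theorem~\ref{thm:main} and let $f\in C(\mathbb R)$ satisfy \eqref{H1}. There is $\varepsilon_0>0$, depending only on $\Omega$ and $C_f$, such that every energy solution on $[0,T]$ with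
\[
\limsup_{t\to t_0}\|\xi_u(t)-\xi_u(t_0)\|_{\mathcal E}<\varepsilon_0\qquad\text{for every }t_0\in[0,T]
\]
belongs to $L^4(0,T;L^{12}(\Omega))$. Consequently an energy solution belongs to $L^4(0,T;L^{12}(\Omega))$ if and only if $\xi_u\in C([0,T];\mathcal E)$ in the strong topology.
\end{theorem}

\subsection{Plan of the proof}

There are three steps. Proposition~\ref{prop:small} shows that an energy solution that stays $\varepsilon_0$-close in $\mathcal E$ to a smooth function, at \emph{every} time of an interval, lies in $L^4L^{12}$ on that interval. It uses \eqref{H1}, Theorem~\ref{thm:strichartz} and the spectral cluster estimate of Smith and Sogge \cite{SmSo}, and it gives Theorem~\ref{thm:nosign}. Proposition~\ref{prop:endpoint} shows that $L^4L^{12}$ regularity on the compact subintervals of $(a,b]$ extends to $[a,b]$; this is a non-concentration argument of Shatah--Struwe type and the only place where \eqref{H2} enters. Section~\ref{sec:baire} joins the two: if the closed set $\Sigma$ of singular times were nonempty,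 the Baire category theorem would provide $t_0\in\Sigma$ at which $\xi_u|_\Sigma$ is strongly continuous; Proposition~\ref{prop:endpoint} carries the closeness to $\xi_u(t_0)$ from $\Sigma$ into the gaps of $\Sigma$, and Proposition~\ref{prop:small} then shows that $t_0$ is not singular. The bound on $f''$ and Theorem~\ref{thm:SS} are used only to identify the solution.

\section{The linear equation}\label{sec:linear}

\subsection{Notation}

Norms $\|\cdot\|_p$ and spaces $L^p$, $H^1_0$, $H^{-1}$ without a domain refer to $\Omega$, and $(\cdot,\cdot)$ is the pairing $\int_\Omega\phi\psi\,dx$. Put $\Box=\partial_t^2-\Delta$. For an energy solution we move the damping to the right: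
\begin{equation}\label{eq:box}
\Box u=h-f(u),\qquad h:=g-\gamma u_t\in L^1(0,T;L^2),\qquad f(u)\in L^\infty(0,T;L^{6/5}).
\end{equation}
The damping and the force will enter only through $h\in L^1L^2$.

Let $(e_j,\lambda_j)$ be the Dirichlet eigenpairs of $-\Delta$: the $e_j\in C^\infty(\bar\Omega)$ vanish on $\partial\Omega$ and form an orthonormal basis of $L^2$, $\lambda_j>0$, and $\|\nabla\phi\|_2^2=\sum_j\lambda_j(\phi,e_j)^2$ for $\phi\in H^1_0$. Let $\Lambda=\sqrt{-\Delta}$. For a bounded set $B\subset[0,\infty)$ the projection $\mathbf 1_B(\Lambda)\phi=\sum_{\sqrt{\lambda_j}\in B}(\phi,e_j)e_j$ is a finite sum. It is defined for $\phi\in L^1$, and it has norm at most $1$ on $L^2$ and on $H^1_0$. We write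
\[
P_N=\mathbf 1_{[0,N]}(\Lambda),\qquad Q_\mu=P_{2\mu}-P_\mu=\mathbf 1_{(\mu,2\mu]}(\Lambda),
\]
and say that $\phi$ has \emph{spectrum in} $(\mu,2\mu]$ if $Q_\mu\phi=\phi$; then $\|\phi\|_2\le\mu^{-1}\|\Lambda\phi\|_2=\mu^{-1}\|\nabla\phi\|_2$.

\subsection{Weak continuity and Duhamel's formula}

\begin{lemma}\label{lem:linear}
Let $J=[a,b]$, $\xi_z\in L^\infty(J;\mathcal E)$, $G\in L^1(J;L^{6/5})$, and $\Box z=G$ in the sense of distributions.
\begin{itemize}
\item[(a)] For every $\phi\in H^1_0$ we have $(z,\phi)\in W^{2,1}(J)$ and $(z,\phi)''=-(\nabla z,\nabla\phi)+(G,\phi)$. In particular $(z,e_j)''+\lambda_j(z,e_j)=(G,e_j)$, and $\Box\,\mathbf 1_B(\Lambda)z=\mathbf 1_B(\Lambda)G$ for bounded $B$.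
\item[(b)] $\xi_z$ has a weakly continuous representative $J\to\mathcal E$, and $\|\xi_z(t)\|_{\mathcal E}\le M:=\operatorname{ess\,sup}\|\xi_z\|_{\mathcal E}$ for every $t\in J$.
\item[(c)] If $G\in L^1(J;L^2)$, then $\xi_z\in C(J;\mathcal E)$, $\|\xi_z(t)\|_{\mathcal E}\le\|\xi_z(s)\|_{\mathcal E}+|\int_s^t\|G\|_2\,d\tau|$ for $s,t\in J$, and if moreover $b-a\le1$ and $s\in\{a,b\}$, then
\begin{equation}\label{eq:str}
\|z\|_{L^4(J;L^{12})}\le C\big(\|\xi_z(s)\|_{\mathcal E}+\|G\|_{L^1(J;L^2)}\big),\qquad C=C(\Omega).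
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(a) Testing with $\theta(t)\phi(x)$, $\theta\in C_c^\infty(a,b)$, $\phi\in C_c^\infty(\Omega)$, gives the identity in $\mathcal D'(a,b)$. Both sides are continuous in $\phi$ for the norm of $H^1_0\subset L^6$, so it holds for all $\phi\in H^1_0$, and its right side is in $L^1(J)$.

(b) Since $z_t\in L^\infty(J;L^2)$ and, by (a), $\partial_tz_t=\Delta z+G\in L^1(J;H^{-1})$, there is a representative $\xi_z\in C(J;L^2\times H^{-1})$. Given $t$, take $t_n\to t$ with $\|\xi_z(t_n)\|_{\mathcal E}\le M$. A subsequence converges weakly in $\mathcal E$, and its limit is the limit in $L^2\times H^{-1}$, namely $\xi_z(t)$. So $\|\xi_z(t)\|_{\mathcal E}\le M$ for every $t$. If now $t_n\to t$ is arbitrary, every subsequence of $\xi_z(t_n)$ has a further subsequence that converges weakly in $\mathcal E$, again to $\xi_z(t)$.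

(c) Let $U(t)$ be the free evolution, which sends $(z_0,z_1)$ to $\xi_y(t)$ for $y=\cos(t\Lambda)z_0+\Lambda^{-1}\sin(t\Lambda)z_1$; it is a strongly continuous group of isometries of $\mathcal E$. Solving the ordinary differential equations in (a) gives Duhamel's formula
\begin{equation}\label{eq:duhamel}
\xi_z(t)=U(t-s)\xi_z(s)+\int_s^tU(t-\tau)\,(0,G(\tau))\,d\tau ,
\end{equation}
which implies continuity and the energy bound. It also identifies $z$ with the solution in Theorem~\ref{thm:strichartz}; translate $s$ to $0$, reverse time if $s=b$, extend $G$ by zero to $[0,1]$, and use the theorem with $T=1$.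
\end{proof}

By \eqref{eq:box} the lemma applies to energy solutions. We always use the representative in (b); the restriction of an energy solution to a subinterval is an energy solution with the same representative. By weak continuity, $t\mapsto\|\xi_u(t)\|_{\mathcal E}$ is lower semicontinuous.

\begin{lemma}\label{lem:SScont}
Assume \eqref{H1}. If $u$ is an energy solution on $J=[a,b]$ and $u\in L^4(J;L^{12})$, then $f(u)\in L^1(J;L^2)$ and $\xi_u\in C(J;\mathcal E)$.
\end{lemma}

\begin{proof}
The first claim follows from \eqref{H1} and \eqref{eq:holder}, the second from Lemma~\ref{lem:linear}(c) with $G=h-f(u)$.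
\end{proof}

\subsection{Frequency-localized estimates}

The first estimate measures the cost of placing a function of low integrability in $L^2$ after truncating its frequencies.

\begin{lemma}\label{lem:bernstein}
For $N\ge1$ and $1\le r\le2$,
\begin{equation}\label{eq:bernstein}
\|P_N\phi\|_2\le CN^{3(\frac1r-\frac12)}\|\phi\|_r .
\end{equation}
\end{lemma}

\begin{proof}
The Dirichlet heat kernel $K_t(x,y)=\sum_je^{-t\lambda_j}e_j(x)e_j(y)$ is dominated by the heat kernel of $\mathbb R^3$ (maximum principle), so $K_t(x,x)\le(4\pi t)^{-3/2}$. Since $1\le e\cdot e^{-\lambda_j/N^2}$ for $\lambda_j\le N^2$,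
\[
\sum_{\lambda_j\le N^2}e_j(x)^2\le e\,K_{1/N^2}(x,x)\le CN^3 .
\]
By the Cauchy--Schwarz inequality $\|P_N\phi\|_\infty\le CN^{3/2}\|\phi\|_2$, and by duality $\|P_N\phi\|_2\le CN^{3/2}\|\phi\|_1$. Riesz--Thorin interpolation with $\|P_N\phi\|_2\le\|\phi\|_2$ gives \eqref{eq:bernstein}.
\end{proof}

The second estimate is a gain in $L^5_{t,x}$ for waves of frequency $\mu$. It rests on the following bound for spectral clusters, that is, for projections onto frequency windows of unit width.

\begin{theorem}[Smith--Sogge \cite{SmSo}]\label{thm:cluster}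
For the Dirichlet Laplacian on a compact three-dimensional manifold with boundary and $q\ge5$,
\[
\|\mathbf 1_{[k,k+1)}(\Lambda)\phi\|_{q}\le C(1+k)^{3(\frac12-\frac1q)-\frac12}\|\phi\|_{2}.
\]
\end{theorem}

We use it on $\bar\Omega$ with $q=5$, where the exponent is $\frac25$.

\begin{lemma}\label{lem:L5}
Let $\mu\ge1$, let $J=[s,s']$ have length at most $1$, and let $z$ be as in Lemma~\ref{lem:linear}(c), with $z(s)$, $z_t(s)$ and $G(t)$ having spectrum in $(\mu,2\mu]$. Then
\[
\|z\|_{L^5(J\times\Omega)}\le C\mu^{-3/10}\big(\|\xi_z(s)\|_{\mathcal E}+\|G\|_{L^1(J;L^2)}\big),\qquad C=C(\Omega).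
\]
\end{lemma}

\begin{proof}
We follow an argument of Burq, Lebeau and Planchon. It suffices to prove
\begin{equation}\label{eq:halfwave}
\|e^{\pm it\Lambda}\phi\|_{L^5((0,1)\times\Omega)}\le C\mu^{7/10}\|\phi\|_2\qquad\text{for }\phi\text{ with spectrum in }(\mu,2\mu].
\end{equation}
Indeed, the first component of \eqref{eq:duhamel} is a combination of $e^{\pm i(t-s)\Lambda}$ applied to $z(s)$ and $\Lambda^{-1}z_t(s)$, and an integral in $\tau$ of $\mathbf 1_{t>\tau}e^{\pm i(t-\tau)\Lambda}\Lambda^{-1}G(\tau)$. The $L^2$ norms of $z(s)$, $\Lambda^{-1}z_t(s)$, $\Lambda^{-1}G(\tau)$ are at most $\mu^{-1}$ times those of $\nabla z(s)$, $z_t(s)$, $G(\tau)$, and Minkowski's inequality moves the $L^5_{t,x}$ norm inside the integral.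

To prove \eqref{eq:halfwave} we round the frequencies to integers, which turns the evolution into a Fourier series in $t$. Let $\Lambda_0=\lfloor\Lambda\rfloor$ and $\phi_k=\mathbf 1_{[k,k+1)}(\Lambda)\phi$, so that $e^{\pm it\Lambda_0}\phi=\sum_ke^{\pm ikt}\phi_k(x)$, where $\phi_k=0$ unless $k\le2\mu$. We use the Sobolev embedding $H^{3/10}(\mathbb T)\subset L^5(\mathbb T)$ on $\mathbb T=\mathbb R/2\pi\mathbb Z$ in $t$ for fixed $x$ (note $\frac3{10}=\frac12-\frac15$), then the triangle inequality in $L^{5/2}(\Omega)$, then Theorem~\ref{thm:cluster}: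
\begin{align*}
\|e^{\pm it\Lambda_0}\phi\|_{L^5((0,2\pi)\times\Omega)}^2
&\le C\Big\|\sum_k(1+k)^{3/5}|\phi_k|^2\Big\|_{5/2}\le C\sum_k(1+k)^{3/5}\|\phi_k\|_5^2\\
&\le C\sum_k(1+k)^{3/5+4/5}\|\phi_k\|_2^2\le C\mu^{7/5}\|\phi\|_2^2 .
\end{align*}
The function $y=e^{\pm it\Lambda}\phi$ solves $(\partial_t\mp i\Lambda_0)y=\pm i(\Lambda-\Lambda_0)y$, so
\[
y(t)=e^{\pm it\Lambda_0}\phi\pm i\int_0^te^{\pm i(t-\tau)\Lambda_0}(\Lambda-\Lambda_0)y(\tau)\,d\tau .
\]
Here $(\Lambda-\Lambda_0)y(\tau)$ has spectrum in $(\mu,2\mu]$ and $L^2$ norm at most $\|\phi\|_2$, because $0\le\Lambda-\Lambda_0<1$. Minkowski's inequality and the estimate for $e^{\pm it\Lambda_0}$ give \eqref{eq:halfwave}.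
\end{proof}

The next lemma is elementary, but it is the engine of Section~\ref{sec:small}. If the energy norm is known to be small at every time, the estimates can be restarted as often as we like, and the fourth and fifth powers of the space-time norms then grow only \emph{linearly} with the size of the source.

\begin{lemma}[Restarting]\label{lem:restart}
Let $I$ be a compact interval of length at most $1$, let $z$ be as in Lemma~\ref{lem:linear}(c) on $I$, and let $\sup_{t\in I}\|\xi_z(t)\|_{\mathcal E}\le\varepsilon$ and $\|G\|_{L^1(I;L^2)}\le A$, where $\varepsilon>0$. Then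
\begin{equation}\label{eq:restart12}
\int_I\|z\|_{12}^4\,dt\le C(\varepsilon^4+\varepsilon^3A),
\end{equation}
and if $z$, $z_t$ and $G$ have spectrum in $(\mu,2\mu]$, $\mu\ge1$, at all times, then
\begin{equation}\label{eq:restart5}
\int_I\|z\|_5^5\,dt\le C\mu^{-3/2}(\varepsilon^5+\varepsilon^4A).
\end{equation}
The constants depend only on $\Omega$.
\end{lemma}

\begin{proof}
The function $t\mapsto\int_{\min I}^t\|G\|_2\,d\tau$ is continuous and nondecreasing. Cutting $I$ where it reaches $\varepsilon,2\varepsilon,\dots$ produces at most $1+A/\varepsilon$ consecutive intervals $J_i$ with $\|G\|_{L^1(J_i;L^2)}\le\varepsilon$. On each of them the data at the left endpoint have norm at most $\varepsilon$, so \eqref{eq:str} gives $\int_{J_i}\|z\|_{12}^4\le C\varepsilon^4$ and Lemma~\ref{lem:L5} gives $\int_{J_i}\|z\|_5^5\le C\mu^{-3/2}\varepsilon^5$. Sum over $i$.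
\end{proof}

\section{Solutions close to a smooth function}\label{sec:small}

\subsection{The mechanism in a model case}\label{sec:model}

Take $f(s)=s^5$, $h=0$, and an energy solution with $\|\xi_u(t)\|_{\mathcal E}\le\varepsilon$ for all $t$ in an interval $I$ of length at most $1$. We want to show that $A=\|u^5\|_{L^1(I;L^2)}$ is finite.

Suppose for a moment that it is. One application of \eqref{eq:str} and \eqref{eq:holder} gives $A\le C\varepsilon(\varepsilon+A)^4$. Every large $A$ satisfies this inequality; it yields a bound only through a continuity argument in the length of the interval, and such an argument cannot start if $A$ may be infinite on every subinterval. In contrast, \eqref{eq:restart12} gives $A\le C(\varepsilon^5+\varepsilon^4A)$, which bounds any finite $A$ once $C\varepsilon^4\le\frac12$.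

To have a finite quantity, we truncate: $A(N)=\|P_N(u^5)\|_{L^1(I;L^2)}\le C_0N$ by \eqref{eq:bernstein} with $r=\frac65$. The function $P_Nu$ solves $\Box P_Nu=-P_N(u^5)$, but $P_N(u^5)$ depends also on the high frequencies of $u$. Pretend that only one block $u_\mu=Q_\mu u$, $\mu=2^kN$, is present above $N$, so that $|u|^5\le16(|P_Nu|^5+|u_\mu|^5)$. The low part contributes $C(\varepsilon^5+\varepsilon^4A(N))$ as before. The source in the equation for $u_\mu$ has norm at most $A(2\mu)$. If we use only Theorem~\ref{thm:strichartz}, through $\||u_\mu|^5\|_{6/5}\le\|u_\mu\|_{12}^4\|u_\mu\|_2$ and $\|u_\mu\|_2\le\varepsilon/\mu$, then \eqref{eq:bernstein} with $r=\frac65$ and \eqref{eq:restart12} bound the high part by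
\[
C\,\frac N\mu\,\big(\varepsilon^5+\varepsilon^4A(2\mu)\big).
\]
If we use \eqref{eq:bernstein} with $r=1$ and \eqref{eq:restart5}, the factor $N/\mu$ improves to $(N/\mu)^{3/2}$.

To see which power is needed, consider the simplest recursion of this kind,
\[
A(N)\le S+\theta A(2N),\qquad A(N)\le C_0N,\qquad N=1,2,4,\dots
\]
Iterating $m$ times gives $A(N)\le S(1+\theta+\dots+\theta^{m-1})+(2\theta)^mC_0N$. If $2\theta<1$, then $A(N)\le S/(1-\theta)$, whatever the size of $C_0$. If $\theta=\frac12$, the unbounded function $A(N)=N$ satisfies both inequalities with $S=0$. So each coefficient has to be weighed against the a priori growth of the term that it multiplies. When all blocks $\mu=2^kN$ are present with gain $(N/\mu)^{\sigma}$, the number that replaces $2\theta$ is $C\varepsilon^4\sum_k2^{-\sigma k}2^{k+1}$. The series diverges for $\sigma=1$ and converges for $\sigma>1$. This is why the $L^5$ estimate is needed; its gain $\sigma=\frac32$ leaves room to spend $\frac1{10}$ on summing the blocks.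

\subsection{The general statement}

A single element of $\mathcal E$ is not small, but it is close to a smooth pair $(\varphi_0,\varphi_1)$. We compare $u$ with the affine function of time that has these data; it is bounded, and its contribution to the equation lies in $L^1L^2$.

\begin{proposition}\label{prop:small}
Assume \eqref{H1}. There is $\varepsilon_0>0$, depending only on $\Omega$ and $C_f$, with the following property. Let $u$ be an energy solution on $[0,T]$, let $I\subset[0,T]$ be an interval of length at most $1$, $t_0\in I$, $\varphi_0,\varphi_1\in C_c^\infty(\Omega)$, $v=\varphi_0+(t-t_0)\varphi_1$ and $w=u-v$. If $\sup_{t\in I}\|\xi_w(t)\|_{\mathcal E}\le\varepsilon_0$, then $u\in L^4(I;L^{12})$.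
\end{proposition}

\begin{proof}
By lower semicontinuity of the norm we may assume that $I$ is closed. Write $\varepsilon=\varepsilon_0$; constants $C$ depend only on $\Omega$ and $C_f$. Since $\partial_t^2v=0$,
\[
\Box w=H:=h+\Delta v-f(u)\in L^1(I;L^{6/5}).
\]
For $N=1,2,4,\dots$ put $A(N)=\int_I\|P_NH\|_2\,dt$. By \eqref{eq:bernstein} with $r=\frac65$,
\begin{equation}\label{eq:apriori}
A(N)\le C_0N,\qquad C_0:=C\|H\|_{L^1(I;L^{6/5})}<\infty .
\end{equation}
Let $w_\mu=Q_\mu w$. By Lemma~\ref{lem:linear}(a), $\Box P_Nw=P_NH$ and $\Box w_\mu=Q_\mu H$, where $\|Q_\mu H\|_2\le\|P_{2\mu}H\|_2$. The energy norms of $P_Nw$ and $w_\mu$ are at most $\varepsilon$ at every time of $I$. Lemma~\ref{lem:restart} gives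
\begin{equation}\label{eq:lowhigh}
\int_I\|P_Nw\|_{12}^4\,dt\le C\big(\varepsilon^4+\varepsilon^3A(N)\big),\qquad
\int_I\|w_\mu\|_5^5\,dt\le C\mu^{-3/2}\big(\varepsilon^5+\varepsilon^4A(2\mu)\big).
\end{equation}

\emph{Splitting the nonlinearity.} Fix $N$ and let $w_{>N}=w-P_Nw$. As $f$ is only continuous, we do not expand $f(u)$; we distribute it according to the pointwise sizes of $v$, $P_Nw$ and $w_{>N}$. With $D=1+|v|^5+|P_Nw|^5+|w_{>N}|^5$ we have $|f(u)|\le CD$ by \eqref{H1}. Put
\[
G_0=f(u)\,\frac{1+|v|^5}{D},\qquad G_{\rm lo}=f(u)\,\frac{|P_Nw|^5}{D},\qquad G_{\rm hi}=f(u)\,\frac{|w_{>N}|^5}{D}.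
\]
Then $f(u)=G_0+G_{\rm lo}+G_{\rm hi}$ with $|G_0|\le C(1+|v|^5)$, $|G_{\rm lo}|\le C|P_Nw|^5$, $|G_{\rm hi}|\le C|w_{>N}|^5$. Consequently
\[
\|h+\Delta v-G_0\|_{L^1(I;L^2)}\le S:=\|h\|_{L^1(I;L^2)}+\|\Delta v\|_{L^1(I;L^2)}+C\|1+|v|^5\|_{L^1(I;L^2)},
\]
which is finite and independent of $N$, and by \eqref{eq:holder} and \eqref{eq:lowhigh}
\[
\int_I\|G_{\rm lo}\|_2\,dt\le C\varepsilon\int_I\|P_Nw\|_{12}^4\,dt\le C\big(\varepsilon^5+\varepsilon^4A(N)\big).
\]

\emph{The high part.} For each $t\in I$ we have $\sum_{k\ge0}\|w_{2^kN}(t)\|_2\le\sum_k(2^kN)^{-1}\varepsilon<\infty$, so the series $w_{>N}(t)=\sum_{k\ge0}w_{2^kN}(t)$ converges absolutely for almost every $x$. Write each term as $2^{-k/50}\cdot2^{k/50}w_{2^kN}$ and apply H\"older's inequality with exponents $\frac54$ and $5$: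
\[
|w_{>N}|^5\le\Big(\sum_{k\ge0}2^{-k/40}\Big)^4\sum_{k\ge0}2^{k/10}|w_{2^kN}|^5 .
\]
By \eqref{eq:bernstein} with $r=1$ and \eqref{eq:lowhigh}, and since $N^{3/2}2^{k/10}(2^kN)^{-3/2}=2^{-7k/5}$,
\[
\int_I\|P_NG_{\rm hi}\|_2\,dt\le CN^{3/2}\sum_{k\ge0}2^{k/10}\int_I\|w_{2^kN}\|_5^5\,dt\le C\sum_{k\ge0}2^{-7k/5}\big(\varepsilon^5+\varepsilon^4A(2^{k+1}N)\big).
\]
Since $P_NH=P_N(h+\Delta v-G_0)-P_NG_{\rm lo}-P_NG_{\rm hi}$, we obtain
\begin{equation}\label{eq:recursion}
A(N)\le S+C\varepsilon^5+C\varepsilon^4A(N)+C\varepsilon^4\sum_{k\ge0}2^{-7k/5}A(2^{k+1}N).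
\end{equation}

\emph{Closing the recursion.} A weighted supremum replaces the iteration of Section~\ref{sec:model}. For $R\ge1$ let $\omega_R(N)=\max(1,N/R)$ and $B_R=\sup_NA(N)/\omega_R(N)$. By \eqref{eq:apriori}, $B_R\le C_0R<\infty$. Since $\omega_R(2^{k+1}N)\le2^{k+1}\omega_R(N)$, we have $A(2^{k+1}N)\le2^{k+1}B_R\,\omega_R(N)$. Dividing \eqref{eq:recursion} by $\omega_R(N)\ge1$ and using $\sum_k2^{k+1-7k/5}<\infty$, we get $B_R\le S+C\varepsilon^5+C'\varepsilon^4B_R$ with $C'=C'(\Omega,C_f)$. Fix $\varepsilon_0$ with $C'\varepsilon_0^4\le\frac12$. Then $B_R\le2(S+C\varepsilon^5)$ for every $R$, and $A(N)\le B_N$ shows $\sup_NA(N)<\infty$.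

By \eqref{eq:lowhigh}, $\int_I\|P_Nw\|_{12}^4\,dt$ is bounded uniformly in $N$. For each $t$, $P_Nw(t)\to w(t)$ in $H^1_0\subset L^6$, so $\|w(t)\|_{12}\le\liminf_N\|P_Nw(t)\|_{12}$ (pass to a subsequence that attains the lower limit and converges almost everywhere, and use Fatou's lemma in $x$). Fatou's lemma in $t$ gives $w\in L^4(I;L^{12})$, and $v$ is bounded.
\end{proof}

\begin{remark}\label{rem:subquintic}
Smallness is used once, in $C'\varepsilon^4\le\frac12$, and $C'$ comes from the coefficient of $|s|^5$ in \eqref{H1}. If $f(s)/s^5\to0$ as $|s|\to\infty$, then $|f(s)|\le C_\delta+\delta|s|^5$ for every $\delta>0$. Run the proof with $v=0$, any $\varepsilon\geq\sup_t\|\xi_u(t)\|_{\mathcal E}$, and $D=C_\delta+16\delta(|P_Nu|^5+|u_{>N}|^5)$: the constant $C_\delta$ enters only $S$, and the condition becomes $C(\Omega)\delta\varepsilon^4\le\frac12$, which holds for small $\delta$. So below quintic growth every energy solution lies in $L^4L^{12}$ with no further argument. The rest of the paper is the price of criticality.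
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:nosign}]
Let $\varepsilon_0$ be as in Proposition~\ref{prop:small} and $t_0\in[0,T]$. For $v,w$ as there,
\begin{equation}\label{eq:triangle}
\|\xi_w(t)\|_{\mathcal E}\le\|\xi_u(t)-\xi_u(t_0)\|_{\mathcal E}+\|\xi_u(t_0)-(\varphi_0,\varphi_1)\|_{\mathcal E}+|t-t_0|\,\|\nabla\varphi_1\|_2 .
\end{equation}
Pairs of functions in $C_c^\infty(\Omega)$ are dense in $\mathcal E$. Choose $(\varphi_0,\varphi_1)$ so close to $\xi_u(t_0)$ that the right side is below $\varepsilon_0$ for all $t$ in a neighborhood $I$ of $t_0$ in $[0,T]$. Proposition~\ref{prop:small} gives $u\in L^4(I;L^{12})$, and finitely many such neighborhoods cover $[0,T]$. If $\xi_u$ is strongly continuous, the hypothesis holds with upper limit $0$; the converse is Lemma~\ref{lem:SScont}.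
\end{proof}

\section{Regularity up to an endpoint}\label{sec:endpoint}

\begin{proposition}\label{prop:endpoint}
Assume \eqref{H1} and \eqref{H2}. Let $u$ be an energy solution on $[a,b]$ with $u\in L^4(a',b;L^{12})$ for all $a'\in(a,b)$. Then $u\in L^4(a,b;L^{12})$. The same holds with the roles of $a$ and $b$ exchanged.
\end{proposition}

The last sentence follows from the rest by time reversal. On $[a',b]$ all the usual identities are available; the task is to obtain bounds that are uniform as $a'\downarrow a$. The possible obstruction is concentration of the $L^6$ norm at a point $(a,x_0)$. A Morawetz identity excludes it in the light cone with vertex $(a,x_0)$ (Lemma~\ref{lem:nonconc}). In a cone where the $L^6$ norm is small, the Strichartz estimate closes (Lemma~\ref{lem:cone}). Since thin cones with vertices at time $a$ do not cover a neighborhood of $\{a\}\times\bar\Omega$ in finite number, a last step widens the cone.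

\subsection{Identities}

For a function $z$ put $e_0(z)=\frac12(z_t^2+|\nabla z|^2)$, and
\[
\mathcal Mz=tz_t+x\cdot\nabla z+z,\qquad Z^0=te_0+z_t\,x\cdot\nabla z+zz_t,\qquad Z'=-\nabla z\,\mathcal Mz-\tfrac12x\,(z_t^2-|\nabla z|^2).
\]
The multiplier $\mathcal Mz=\frac d{d\lambda}\big|_{\lambda=1}\lambda z(\lambda t,\lambda x)$ generates dilations about the vertex $(0,0)$. Let $n$ be the outer normal to $\partial\Omega$, and fix $X\in C^\infty(\bar\Omega;\mathbb R^3)$ with $X=n$ on $\partial\Omega$. Below, $\int$ is the integral over $\Omega$, $\iint$ the integral over $(t_1,t_2)\times\Omega$, and $\iint_{\partial}$ the integral over $(t_1,t_2)\times\partial\Omega$.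

\begin{lemma}\label{lem:identities}
Let $z$, $G$, $J$ be as in Lemma~\ref{lem:linear}(c) and $z_N=P_Nz$. Then $\partial_nz_N$ converges in $L^2(J\times\partial\Omega)$ to a limit, denoted $\partial_nz$, and for all $t_1<t_2$ in $J$ and $\chi\in C^1(J\times\bar\Omega)$
\begin{align}
\int\chi e_0\Big|_{t_1}^{t_2}&=\iint\big[\chi_te_0-z_t\nabla\chi\cdot\nabla z+\chi Gz_t\big],\label{eq:local0}\\
\frac12\iint_{\partial}|\partial_nz|^2&=\int z_t\,X\cdot\nabla z\Big|_{t_1}^{t_2}-\iint G\,X\cdot\nabla z\nonumber\\
&\qquad+\iint\Big[\tfrac12\operatorname{div}X\,(z_t^2-|\nabla z|^2)+\sum_{i,k}\partial_iX_k\,\partial_iz\,\partial_kz\Big],\label{eq:rellich}\\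
\int\chi Z^0\Big|_{t_1}^{t_2}&=\iint(\chi_tZ^0+\nabla\chi\cdot Z')+\frac12\iint_{\partial}\chi\,(x\cdot n)|\partial_nz|^2+\iint\chi\,G\,\mathcal Mz.\label{eq:morawetz0}
\end{align}
\end{lemma}

\begin{proof}
First let $z$ be a finite sum $\sum z_j(t)e_j(x)$ with $z_j\in W^{2,1}(J)$, so that all computations below are legitimate for almost every $t$. On $\partial\Omega$ we have $z=z_t=0$ and $\nabla z=n\,\partial_nz$.

Identity \eqref{eq:local0} follows from $\partial_te_0-\operatorname{div}(z_t\nabla z)=z_t\Box z$; the boundary term vanishes with $z_t$.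

For \eqref{eq:rellich}, multiply $\Box z=G$ by $X\cdot\nabla z$. Integrating by parts in $t$ and then in $x$,
\[
\iint z_{tt}\,X\cdot\nabla z=\int z_tX\cdot\nabla z\Big|_{t_1}^{t_2}-\frac12\iint X\cdot\nabla(z_t^2)=\int z_tX\cdot\nabla z\Big|_{t_1}^{t_2}+\frac12\iint\operatorname{div}X\,z_t^2 ,
\]
while at fixed time
\[
-\int\Delta z\,X\cdot\nabla z=-\int_{\partial\Omega}|\partial_nz|^2+\int\sum_{i,k}\partial_iX_k\,\partial_iz\,\partial_kz+\frac12\int X\cdot\nabla|\nabla z|^2 ,
\]
and the last term equals $\frac12\int_{\partial\Omega}|\partial_nz|^2-\frac12\int\operatorname{div}X|\nabla z|^2$.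

For \eqref{eq:morawetz0}, use $\nabla z\cdot\nabla\mathcal Mz=t\nabla z\cdot\nabla z_t+2|\nabla z|^2+\frac12x\cdot\nabla|\nabla z|^2$ to compute
\begin{align*}
\partial_tZ^0&=z_{tt}\mathcal Mz+e_0+z_t^2+t\nabla z\cdot\nabla z_t+\tfrac12x\cdot\nabla(z_t^2),\\
\operatorname{div}Z'&=-\Delta z\,\mathcal Mz-t\nabla z\cdot\nabla z_t-2|\nabla z|^2-\tfrac32(z_t^2-|\nabla z|^2)-\tfrac12x\cdot\nabla(z_t^2).
\end{align*}
In the sum, $z_t^2$ has coefficient $\frac12+1-\frac32=0$ and $|\nabla z|^2$ has coefficient $\frac12-2+\frac32=0$. (With $\alpha z$ in place of $z$ in $\mathcal Mz$ these would be $\alpha-1$ and $1-\alpha$; this fixes the weight.) So $\partial_tZ^0+\operatorname{div}Z'=\Box z\,\mathcal Mz$. On $\partial\Omega$, $\mathcal Mz=(x\cdot n)\partial_nz$, hence $Z'\cdot n=-(x\cdot n)|\partial_nz|^2+\frac12(x\cdot n)|\partial_nz|^2=-\frac12(x\cdot n)|\partial_nz|^2$. Multiply by $\chi$ and integrate.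

In the general case the identities hold for $z_N$ with source $P_NG$. The projections $P_N$ tend strongly to the identity and have norm at most $1$, so they converge uniformly on the compact set $\xi_z(J)\subset\mathcal E$: $\xi_{z_N}\to\xi_z$ in $C(J;\mathcal E)$. Also $P_NG\to G$ in $L^1(J;L^2)$ by dominated convergence. Identity \eqref{eq:rellich} on $J$ for $y=z_N-z_{N'}$ bounds $\|\partial_ny\|^2_{L^2(J\times\partial\Omega)}$ by $C\|\xi_y\|_{C(J;\mathcal E)}\big(\|\xi_y\|_{C(J;\mathcal E)}+\|(P_N-P_{N'})G\|_{L^1(J;L^2)}\big)$, so $\partial_nz_N$ is a Cauchy sequence. Every remaining term is either quadratic in $(z,\nabla z,z_t)$ with bounded coefficients, or a pairing of $P_NG$ with a function that converges in $C(J;L^2)$. All terms pass to the limit.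
\end{proof}

For the nonlinear equation, the products of $f(u)$ with derivatives of $u$ must be recognized as derivatives of $F(u)$.

\begin{lemma}\label{lem:chain}
Assume \eqref{H1}, and let $u$ be an energy solution on a compact interval $J$ with $u\in L^4(J;L^{12})$. For $\chi\in C^1(J\times\bar\Omega)$, $V\in C^1(J\times\bar\Omega;\mathbb R^3)$ and $t_1<t_2$ in $J$,
\begin{equation}\label{eq:CR}
\int\chi F(u)\Big|_{t_1}^{t_2}=\iint\big[\chi_tF(u)+\chi f(u)u_t\big],\qquad\iint f(u)\,V\cdot\nabla u=-\iint\operatorname{div}V\,F(u).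
\end{equation}
Moreover, for any constant $C_1$, the density $e(u)=e_0(u)+F(u)+C_1$ satisfies
\begin{equation}\label{eq:local}
\int\chi e\Big|_{t_1}^{t_2}=\iint\big[\chi_te-u_t\nabla\chi\cdot\nabla u+\chi hu_t\big].
\end{equation}
\end{lemma}

\begin{proof}
Recall the chain rule in Sobolev spaces: if $\Phi\in C^1(\mathbb R)$ has bounded derivative and $\Phi(0)=0$, then $y\mapsto\Phi(y)$ preserves $H^1$ and $H^1_0$, and $\nabla\Phi(y)=\Phi'(y)\nabla y$. Apply it to $F_k(s)=\int_0^sf_k$, where $f_k(s)=f(\max(-k,\min(s,k)))$. Since $u\in H^1$ of the space-time cylinder and $u(t)\in H^1_0$, the function $F_k(u)$ has derivatives $f_k(u)u_t$ and $f_k(u)\nabla u$ in $L^2$, $F_k(u(t))\in H^1_0$, and $t\mapsto F_k(u(t))$ is continuous in $L^2$ because $F_k$ is Lipschitz. This gives \eqref{eq:CR} with $f_k,F_k$. Now $|f_k(s)|\le C_f(1+|s|^5)$, $|F_k(s)|\le C(1+s^6)$, and $(1+|u|^5)(|u_t|+|\nabla u|)$ is integrable on $J\times\Omega$ because $|u|^5\in L^1(J;L^2)$. Dominated convergence gives \eqref{eq:CR}. Adding the first identity in \eqref{eq:CR},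 the identity $\int\chi C_1|_{t_1}^{t_2}=\iint\chi_tC_1$, and \eqref{eq:local0} with $G=h-f(u)$ gives \eqref{eq:local}.
\end{proof}

\emph{Conventions for the rest of this section.} Let $u$ be as in Proposition~\ref{prop:endpoint}. Translate time so that $a=0$ and replace $b$ by $\min(b,1)$, which is harmless since $u\in L^4(1,b;L^{12})$ if $b>1$. Let $M=\sup_t\|\xi_u(t)\|_{\mathcal E}$ and $H=h-f(u)$. Constants $C$ depend on $\Omega$, $f$, $M$ and $\|h\|_{L^1(0,b;L^2)}$. For every $\sigma>0$ we have $H\in L^1(\sigma,b;L^2)$, and Lemmas~\ref{lem:identities} and \ref{lem:chain} apply on $[\sigma,b]$. With $C_1$ from \eqref{H2} and with $|F(s)|\le C(1+s^6)$,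
\begin{equation}\label{eq:coercive}
e_0+c_0u^6\le e\le e_0+C(1+u^6),\qquad\int e(t)\,dx\le C\quad\text{for all }t .
\end{equation}
In \eqref{eq:rellich} on $[\sigma,b]$, the second identity in \eqref{eq:CR} gives $-\iint H\,X\cdot\nabla u=-\iint h\,X\cdot\nabla u-\iint\operatorname{div}X\,F(u)$. All terms on the right of \eqref{eq:rellich} are then bounded uniformly in $\sigma$, so
\begin{equation}\label{eq:trace}
\int_0^b\int_{\partial\Omega}|\partial_nu|^2\le C .
\end{equation}

\subsection{No concentration of the potential energy}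

\begin{lemma}\label{lem:nonconc}
For every $x_0\in\bar\Omega$, $\displaystyle\lim_{t\downarrow0}\int_{\Omega\cap B(x_0,t)}u(t)^6\,dx=0$.
\end{lemma}

The idea is to integrate the Morawetz identity from the vertex to time $t$. The quantity at time $t$ is bounded below by $t\int F(u)$ up to small errors; the interior term has a good sign by \eqref{H2}; the lateral term is $o(t)$ because the total energy flux through the side of the cone is finite. On the light cone $|x|=t$ the flux density is degenerate: $e_0+u_tu_r=\frac12(u_t+u_r)^2+\frac12(|\nabla u|^2-u_r^2)$ does not control $e_0$. We therefore cut off smoothly on the slightly wider cones $|x|=\rho t$, $1+c\le\rho\le1+2c$, where the flux controls all of $e_0$. The price is an error $O(c)$ in the lower bound, and $c\to0$ at the end.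

\begin{proof}
Translate so that $x_0=0$. Put $r=|x|$, $\rho=r/t$, $u_r=\frac xr\cdot\nabla u$, $B_s=\Omega\cap B(0,s)$. Fix $c\in(0,\frac12)$ and a smooth nonincreasing $\psi$ with $\psi=1$ on $(-\infty,1+c]$ and $\psi=0$ on $[1+2c,\infty)$. Let $\beta=-\psi'\ge0$ and $\chi(t,x)=\psi(|x|/t)$; $\beta$ is always evaluated at $\rho$. Then
\[
\chi_t=\frac{\beta\rho}t,\qquad\nabla\chi=-\frac\beta t\,\frac xr,\qquad(t\partial_t+x\cdot\nabla)\chi=0,
\]
and $\chi(t)$, $\beta$ are supported in $|x|\le2t$. Constants in this proof may depend on $c$ unless written explicitly. By H\"older's inequality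
\begin{equation}\label{eq:L2small}
\|u(t)\|_{L^2(B_{2t})}\le|B_{2t}|^{1/3}\|u(t)\|_6\le Ct .
\end{equation}

\emph{Step 1: the flux.} On the support of $\beta$ we have $\rho\ge1+c$, so by \eqref{eq:coercive} and $|u_tu_r|\le e_0$
\[
\chi_te-u_t\nabla\chi\cdot\nabla u=\frac\beta t\,(\rho e+u_tu_r)\ge\frac\beta t\,(c\,e_0+c_0u^6).
\]
By \eqref{eq:local} on $[\sigma,b]$, the integral of the left side is at most $\int\chi e(b)+M\|h\|_{L^1L^2}\le C$, uniformly in $\sigma$. Hence
\begin{equation}\label{eq:flux}
\Phi(t):=\int_0^t\frac{d\tau}\tau\int\beta\,(e_0+u^6)\,dx<\infty,\qquad\text{and}\quad\Phi(t)\to0\ \text{ as }t\downarrow0 .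
\end{equation}

\emph{Step 2: $m(t):=t^{-2}\int\beta u(t)^2\,dx\to0$ as $t\downarrow0$.} This quantity will appear at the fixed time $t$, whereas \eqref{eq:flux} controls only time averages; slow variation bridges the two. By H\"older's inequality and $\int\beta\,dx\le Ct^3$ we have $m^3\le C\int\beta u^6$, so $\int_0^bm^3\,dt/t<\infty$. Since $u\in C^1((0,b];L^2)$,
\[
tm'(t)=-2m+2t^{-1}\int\beta uu_t-t^{-2}\int\rho\,\beta'(\rho)u^2 ,
\]
and this is bounded by some $K$, by \eqref{eq:L2small}. So $s\mapsto m(e^s)$ is $K$-Lipschitz with integrable cube on $(-\infty,\log b)$. If $m(e^{s_j})\ge\epsilon>0$ along $s_j\to-\infty$, then $m(e^s)\ge\epsilon/2$ on the intervals $[s_j-\epsilon/(2K),s_j]$, infinitely many of which are disjoint; this contradicts integrability.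

\emph{Step 3: the Morawetz identity.} Apply \eqref{eq:CR} with $t\chi$ in place of $\chi$ and with $V=\chi x$. Since $\partial_t(t\chi)+\operatorname{div}(\chi x)=4\chi$,
\[
\iint\chi f(u)\,(tu_t+x\cdot\nabla u)=\int\chi\,tF(u)\Big|_{t_1}^{t_2}-4\iint\chi F(u).
\]
Insert this in \eqref{eq:morawetz0} with $z=u$, $G=h-f(u)$, and put $Y(t)=\int\chi\,(Z^0+tF(u))(t)\,dx$:
\begin{equation}\label{eq:morawetz}
\begin{split}
Y(t_2)=Y(t_1)&+\iint(\chi_tZ^0+\nabla\chi\cdot Z')+\frac12\iint_{\partial}\chi\,(x\cdot n)|\partial_nu|^2\\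
&+\iint\chi\,h\,\mathcal Mu-\iint\chi\,\big(f(u)u-4F(u)\big).
\end{split}
\end{equation}

\emph{Step 4: $Y(t)\le o(t)$.} Take $t_2=t$, let $t_1\downarrow0$, and bound the five terms on the right.
\begin{itemize}
\item[(i)] $|Y(t_1)|\le Ct_1\to0$, by \eqref{eq:coercive}, $|x|\le2t_1$ and \eqref{eq:L2small}.
\item[(ii)] At time $\tau$ the integrand is $\frac\beta\tau\,[\rho Z^0-\frac xr\cdot Z']$. Using $\rho\tau=r$ and $re_0+\frac r2(u_t^2-|\nabla u|^2)=ru_t^2$,
\begin{align*}
\rho Z^0-\tfrac xr\cdot Z'&=ru_t^2+\rho r\,u_tu_r+\rho\,uu_t+u_r(\tau u_t+ru_r+u)\\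
&=\tau(\rho u_t+u_r)(u_t+\rho u_r)+u(\rho u_t+u_r).
\end{align*}
So the integrand is at most $C\beta(e_0+u^2/\tau^2)$ in absolute value, and the term is bounded by $Ct\Phi(t)+C\int_0^tm(\tau)\,d\tau=o(t)$, by Steps 1 and 2.
\item[(iii)] If $0\in\Omega$, the boundary term vanishes for small $t$. If $0\in\partial\Omega$, write $\partial\Omega=\{\zeta=0\}$ near $0$ with $\zeta$ smooth and $\nabla\zeta=|\nabla\zeta|\,n\ne0$. Taylor's formula $0=\zeta(0)=\zeta(x)-x\cdot\nabla\zeta(x)+O(|x|^2)$ gives $|x\cdot n(x)|\le C|x|^2$ for $x\in\partial\Omega$ near $0$. By \eqref{eq:trace} the term is $O(t^2)$.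
\item[(iv)] $\|\mathcal Mu(\tau)\|_{L^2(B_{2\tau})}\le C\tau$ by \eqref{eq:L2small}, so the term is at most $Ct\int_0^t\|h\|_2\,d\tau=o(t)$.
\item[(v)] By the second condition in \eqref{H2}, the last term is at most $C_1\iint\chi\le Ct^4$.
\end{itemize}

\emph{Step 5: lower bound.} Completing the square in $u_t$,
\[
Y(t)=\int\chi\Big[\frac t2\Big(u_t+\frac{x\cdot\nabla u+u}t\Big)^2+\frac t2|\nabla u|^2-\frac1{2t}(x\cdot\nabla u+u)^2+tF(u)\Big]dx .
\]
Since $u(t)\in H^1_0$ and $\operatorname{div}(\chi x)=3\chi-\rho\beta$, we have $\int\chi\,x\cdot\nabla(u^2)=-3\int\chi u^2+\int\rho\beta u^2$, hence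
\[
\int\chi\,(x\cdot\nabla u+u)^2=\int\chi\,(x\cdot\nabla u)^2-2\int\chi u^2+\int\rho\beta u^2 .
\]
On the support of $\chi$, $\rho^2-1\le4c+4c^2\le6c$, so $\frac t2|\nabla u|^2-\frac1{2t}(x\cdot\nabla u)^2\ge\frac t2(1-\rho^2)|\nabla u|^2\ge-3ct|\nabla u|^2$. Also $\frac1{2t}\int\rho\beta u^2\le t\,m(t)$ because $\rho\le2$. Discarding nonnegative terms,
\[
Y(t)\ge t\int\chi F(u)-3cM^2t-t\,m(t).
\]
Steps 2 and 4 give $\int\chi F(u)\le3cM^2+o(1)$. By the first condition in \eqref{H2} and $\chi=1$ on $B_t$,
\[
c_0\int_{B_t}u^6\le\int\chi\,(F(u)+C_1)\le3cM^2+o(1)\qquad(t\downarrow0).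
\]
As $c\in(0,\frac12)$ is arbitrary, the lemma follows.
\end{proof}

\subsection{The Strichartz estimate in a cone}

For $x_0\in\bar\Omega$, $\delta\ge0$, $0<\tau\le b$ let
\[
D_t=\Omega\cap B(x_0,t+\delta),\qquad K=\{(t,x):0<t<\tau,\ x\in D_t\}.
\]
To localize \eqref{eq:str} to $K$ we replace $u$ by a solution $z$ of the linear equation whose source is cut off to $K$. Solving backward from $t=\tau$, the slices $D_t$ shrink at speed one, so $z$ and $u$ agree in $K$. For $\alpha>0$ let $\langle y\rangle_\alpha=\sqrt{|y|^2+\alpha^2}$; this function is smooth, at least $|y|$, has gradient of modulus at most $1$, and decreases to $|y|$ as $\alpha\downarrow0$. If $\theta$ is smooth and nondecreasing and $\chi=\theta(t+\delta'-\langle x-x_0\rangle_\alpha)$ for a constant $\delta'$, then $\chi_t\ge|\nabla\chi|$, so that for any $y$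
\begin{equation}\label{eq:sign}
\chi_te_0(y)-y_t\nabla\chi\cdot\nabla y\ge\chi_t\big(e_0(y)-|y_t||\nabla y|\big)\ge0 .
\end{equation}

\begin{lemma}[Finite speed of propagation]\label{lem:speed}
Let $G=\mathbf 1_KH$ and let $z$ be defined on $(0,\tau]$ by \eqref{eq:duhamel} with $s=\tau$ and $\xi_z(\tau)=\xi_u(\tau)$. Then for every $t\in(0,\tau)$ we have $z=u$, $z_t=u_t$, $\nabla z=\nabla u$ almost everywhere on $D_t$.
\end{lemma}

\begin{proof}
The definition makes sense since $G\in L^1(\sigma,\tau;L^2)$ for all $\sigma>0$. Let $d=u-z$, so $\Box d=H-G$ and $\xi_d(\tau)=0$. Take $\theta$ with $\theta=0$ on $(-\infty,0]$, $\theta>0$ on $(0,\infty)$, and $\delta'=\delta$. Then $\chi(H-G)=0$, because $\chi\ne0$ forces $|x-x_0|<t+\delta$. By \eqref{eq:local0} on $[t,\tau]$ and \eqref{eq:sign}, $\int\chi e_0(d)(t)\le\int\chi e_0(d)(\tau)=0$. So $e_0(d)(t)=0$ almost everywhere on $\{\langle x-x_0\rangle_\alpha<t+\delta\}$, and these sets exhaust $D_t$ as $\alpha\downarrow0$. Finally $d(t)=-\int_t^\tau d_t(s)\,ds$ in $L^2$, and $d_t(s)=0$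 on $D_s\supset D_t$ for $s>t$; hence $d(t)=0$ on $D_t$.
\end{proof}

\begin{lemma}\label{lem:cone}
There is $\nu_*>0$, depending only on $\Omega$, $f$, $M$, $\|h\|_{L^1(0,b;L^2)}$, such that $\sup_{0<t\le\tau}\|u(t)\|_{L^6(D_t)}\le\nu_*$ implies $\int_0^\tau\|u(t)\|_{L^{12}(D_t)}^4\,dt<\infty$.
\end{lemma}

\begin{proof}
The function $y(\sigma)=\big(\int_\sigma^\tau\|u\|_{L^{12}(D_t)}^4\,dt\big)^{1/4}$ is finite and continuous on $(0,\tau]$, and $y(\tau)=0$. On each slice, $\|H\|_{L^2(D_t)}\le\|h\|_2+C+C\|u\|_{L^{12}(D_t)}^4\|u\|_{L^6(D_t)}$. By Lemma~\ref{lem:speed} and \eqref{eq:str},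
\[
y(\sigma)\le\|z\|_{L^4(\sigma,\tau;L^{12})}\le C\big(M+\|G\|_{L^1(\sigma,\tau;L^2)}\big)\le C_2+C_2\nu_*\,y(\sigma)^4 .
\]
Let $\nu_*(2C_2)^4<1$. If $y(\sigma)=2C_2$, the inequality would read $2C_2<2C_2$. So $y<2C_2$ on $(0,\tau]$ by continuity; let $\sigma\downarrow0$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:endpoint}}

Fix $x_0\in\bar\Omega$.

\emph{The full energy does not concentrate.} Take $\delta=0$. By Lemma~\ref{lem:nonconc} the hypothesis of Lemma~\ref{lem:cone} holds for small $\tau$. Then $G=\mathbf 1_KH\in L^1(0,\tau;L^2)$ by the slice estimate above, so \eqref{eq:duhamel} extends $\xi_z$ to $C([0,\tau];\mathcal E)$. By Lemma~\ref{lem:speed},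
\[
\int_{\Omega\cap B(x_0,t)}e_0(u(t))\,dx=\int_{\Omega\cap B(x_0,t)}e_0(z(t))\,dx\to0\qquad(t\downarrow0),
\]
because $e_0(z(t))\to e_0(z(0))$ in $L^1(\Omega)$ and the balls shrink to a point. Together with Lemma~\ref{lem:nonconc} and \eqref{eq:coercive}, this gives $\int_{\Omega\cap B(x_0,t)}e(t)\,dx\to0$.

\emph{Widening the cone.} At a fixed positive time the density $e$ is an integrable function, so smallness on a ball persists on a slightly larger ball; the local energy identity carries it back to $t=0$. Let $\nu=c_0\nu_*^6/3$. Choose $t_1\in(0,b]$ with $\int_{\Omega\cap B(x_0,t_1)}e(t_1)\le\nu$ and $M\int_0^{t_1}\|h\|_2\le\nu$, and then $\delta>0$ with $\int_{\Omega\cap B(x_0,t_1+2\delta)}e(t_1)\le2\nu$. Let $\theta$ be smooth and nondecreasing with $\theta=0$ on $(-\infty,0]$ and $\theta=1$ on $[\delta,\infty)$, and let $\chi=\theta(t+2\delta-\langle x-x_0\rangle_\alpha)$. By \eqref{eq:local} on $[t,t_1]$, \eqref{eq:sign}, $e\ge e_0$ and $\chi_t\ge0$,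
\[
c_0\int_{\Omega\cap\{\langle x-x_0\rangle_\alpha\le t+\delta\}}u(t)^6\le\int\chi e(t)\le\int\chi e(t_1)+\int_t^{t_1}\|h\|_2\|u_t\|_2\,ds\le3\nu .
\]
Letting $\alpha\downarrow0$ gives $\|u(t)\|_{L^6(\Omega\cap B(x_0,t+\delta))}\le\nu_*$ for $0<t\le t_1$. Lemma~\ref{lem:cone} with this $\delta$ and $\tau=t_1$ yields $u\in L^4(0,t_1;L^{12}(\Omega\cap B(x_0,\delta)))$.

Finitely many balls $B(x_0,\delta(x_0))$ cover $\bar\Omega$. With $t_*$ the least of the corresponding times $t_1$, $u\in L^4(0,t_*;L^{12})$, and $u\in L^4(t_*,b;L^{12})$ by hypothesis. \qed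

\begin{remark}\label{rem:H2}
The first condition in \eqref{H2} makes $e$ a nonnegative density that dominates $u^6$; it gives the sign of the flux in Step 1 and in the widening step, and converts the bound on $\int\chi F(u)$ into Lemma~\ref{lem:nonconc}. The second condition is used only in item (v) of Step 4. No monotonicity of the energy is used: the bound $M$ on the closed interval comes from the definition of an energy solution.
\end{remark}

\section{The set of singular times is empty}\label{sec:baire}

Let $u$ be an energy solution on $[0,T]$. Call $t\in[0,T]$ \emph{regular} if $u\in L^4(J;L^{12})$ for some relatively open interval $J\ni t$ of $[0,T]$, and let $\Sigma$ be the set of the other times. The regular times form a relatively open set, so $\Sigma$ is compact. If a compact interval does not meet $\Sigma$, finitely many such $J$ cover it, and $u\in L^4L^{12}$ on it. We must show $\Sigma=\emptyset$.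

\begin{lemma}\label{lem:baire}
Let $\Sigma$ be a nonempty compact metric space and $\xi:\Sigma\to\mathcal H$ a weakly continuous map into a Hilbert space. Then $\xi$ is strongly continuous at some point $t_0\in\Sigma$.
\end{lemma}

\begin{proof}
The function $p=\|\xi\|$ is lower semicontinuous, so $E_q=\{p\le q\}$ is closed for each $q\in\mathbb Q$, and the boundary of a closed set is closed with empty interior. By the Baire category theorem, a nonempty complete metric space is not a countable union of such sets; let $t_0$ lie outside all boundaries $\partial E_q$. If $q>p(t_0)$ is rational, then $t_0\in E_q\setminus\partial E_q$, so $p\le q$ near $t_0$. Thus $p$ is also upper semicontinuous at $t_0$, hence continuous there, and $\|\xi(t)-\xi(t_0)\|^2=p(t)^2-2(\xi(t),\xi(t_0))_{\mathcal H}+p(t_0)^2\to0$ as $t\to t_0$.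
\end{proof}

The point cannot be prescribed: on $\{0\}\cup\{1/j:j\ge1\}$ the map $\xi(1/j)=e_j$, $\xi(0)=0$ is weakly continuous into $L^2$ but not strongly continuous at $0$.

Each of the two propositions alone excludes a simple shape of $\Sigma$. First, $\Sigma$ contains no interval $[a,b]$ with $a<b$: Lemma~\ref{lem:baire} on the middle third of $[a,b]$ would give a point $t_0$ and a nondegenerate interval $I\ni t_0$ on which \eqref{eq:triangle} and Proposition~\ref{prop:small} apply, so the interior points of $I$ would be regular. Second, $\Sigma$ has no isolated point $t_0$: Proposition~\ref{prop:endpoint} applies on both sides of it. What remains is a set of Cantor type. Points of continuity of $\xi_u$ on $[0,T]$ may all miss such a set, so we apply Lemma~\ref{lem:baire} to $\Sigma$ itself. This gives closeness to $\xi_u(t_0)$ only at times in $\Sigma$, whereas Proposition~\ref{prop:small} requires it at all nearby times. The other times lie in gaps of $\Sigma$; each gap starts at a point of $\Sigma$, Proposition~\ref{prop:endpoint}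 makes $\xi_u$ strongly continuous up to that point, and a small-data argument, uniform over the gaps, propagates the closeness.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $\Sigma\ne\emptyset$. By Lemmas~\ref{lem:linear}(b) and \ref{lem:baire} there is $t_0\in\Sigma$ with $\xi_u(t)\to\xi_u(t_0)$ strongly in $\mathcal E$ as $t\to t_0$, $t\in\Sigma$.

\emph{Closeness on $\Sigma$.} Let $\varepsilon_1>0$, to be fixed in terms of $\Omega$ and $C_f$. Choose $\varphi_0,\varphi_1\in C_c^\infty(\Omega)$ with $\|\xi_u(t_0)-(\varphi_0,\varphi_1)\|_{\mathcal E}\le\varepsilon_1$, and set $v=\varphi_0+(t-t_0)\varphi_1$, $w=u-v$. Then $\Box w=H:=h+\Delta v-f(v+w)$, and by \eqref{H1} and \eqref{eq:holder}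
\begin{equation}\label{eq:Hbound}
\|H(\tau)\|_2\le k(\tau)+C\|w\|_{12}^4\|\nabla w\|_2,\qquad k:=\|h\|_2+\|\Delta v\|_2+C\|1+|v|^5\|_2\in L^1(0,T),
\end{equation}
with $C=C(\Omega,C_f)$. Choose $\eta\in(0,\frac12)$ and put $I=[t_0-\eta,t_0+\eta]\cap[0,T]$, so that $\int_Ik\le\varepsilon_1$ and, by \eqref{eq:triangle}, $\|\xi_w(t)\|_{\mathcal E}\le3\varepsilon_1$ for all $t\in\Sigma\cap I$.

\emph{Closeness in the gaps.} Let $t\in I\setminus\Sigma$. Assume $t>t_0$; the case $t<t_0$ reduces to this one by time reversal, which preserves the hypotheses and the form of $v$ (with $-\varphi_1$ in place of $\varphi_1$). Let $s=\max(\Sigma\cap[t_0,t])<t$. Since $(s,t]$ does not meet $\Sigma$, $u\in L^4(s',t;L^{12})$ for all $s'\in(s,t)$. By Proposition~\ref{prop:endpoint} and Lemma~\ref{lem:SScont}, $u\in L^4(s,t;L^{12})$ and $\xi_u\in C([s,t];\mathcal E)$. Therefore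
\[
y(\tau)=\sup_{[s,\tau]}\|\xi_w\|_{\mathcal E}+\|w\|_{L^4(s,\tau;L^{12})}
\]
is finite and continuous on $[s,t]$, with $y(s)\le3\varepsilon_1$ because $s\in\Sigma\cap I$. By \eqref{eq:Hbound}, $\|H\|_{L^1(s,\tau;L^2)}\le\varepsilon_1+Cy(\tau)^5$, and Lemma~\ref{lem:linear}(c) gives
\[
y(\tau)\le C_3\big(4\varepsilon_1+y(\tau)^5\big),\qquad C_3=C_3(\Omega,C_f)\ge1 .
\]
If $y(\tau)=8C_3\varepsilon_1$ for some $\tau$, then $8\varepsilon_1\le4\varepsilon_1+8^5C_3^5\varepsilon_1^5$, that is, $4\le8^5C_3^5\varepsilon_1^4$. Fix $\varepsilon_1$ with $8^5C_3^5\varepsilon_1^4<4$ and $8C_3\varepsilon_1\le\varepsilon_0$. Since $y(s)<8C_3\varepsilon_1$, continuity gives $\|\xi_w(t)\|_{\mathcal E}\le y(t)<\varepsilon_0$.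

\emph{Conclusion.} We have $\|\xi_w(t)\|_{\mathcal E}\le\varepsilon_0$ for all $t\in I$, and $I$ has length at most $1$. Proposition~\ref{prop:small} gives $u\in L^4(I;L^{12})$, so $t_0$ is regular, a contradiction. Hence $\Sigma=\emptyset$ and $u\in L^4(0,T;L^{12})$.

\emph{Identification.} The uniqueness in Theorem~\ref{thm:SS} concerns functions defined for all $t\ge0$, so we extend $u$. In the standard setting let $U$ be the solution of Theorem~\ref{thm:SS} with data $\xi_u(T)\in\mathcal E$, and let $\bar u=u$ on $[0,T]$, $\bar u(t)=U(t-T)$ for $t\ge T$; the equation is autonomous. For $\phi\in C_c^\infty(\Omega)$, the functions $(\bar u,\phi)$ and $(\bar u,\phi)'=(\bar u_t,\phi)$ are continuous across $T$ and are in $W^{1,1}$ on both sides, by Lemma~\ref{lem:linear}. So $(\bar u,\phi)\in W^{2,1}$ on every finite interval, with $(\bar u,\phi)'=(\bar u_t,\phi)$ and $(\bar u,\phi)''=(\bar u,\Delta\phi)+(g-\gamma\bar u_t-f(\bar u),\phi)$ almost everywhere. These are the distributional identities tested on products $\theta(t)\phi(x)$.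 Every test function on $(0,T')\times\Omega$ is a limit in $C^2$ of finite sums of such products with supports in a fixed compact set, and $\bar u$, $\bar u_t$, $f(\bar u)$, $g$ are integrable; so the identities hold in the sense of distributions across $T$. Thus $\bar u$ is a Shatah--Struwe solution on every finite interval with data $\xi_u(0)$, and Theorem~\ref{thm:SS} identifies it.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:unique}]
Existence is part of Theorem~\ref{thm:SS}. By Theorem~\ref{thm:main}, any energy solution on $[0,T]$ coincides with the solution of Theorem~\ref{thm:SS} with the same data, and $\xi_u\in C([0,T];\mathcal E)$ by Lemma~\ref{lem:SScont}. Lemma~\ref{lem:chain} now applies with $J=[0,T]$. Identity \eqref{eq:local} with $\chi\equiv1$ and $h=g-\gamma u_t$, together with $\int_{t_1}^{t_2}(g,u_t)\,dt=(g,u)|_{t_1}^{t_2}$, gives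
\[
\int\big(e_0+F(u)-gu\big)\,dx\Big|_{t_1}^{t_2}=-\gamma\int_{t_1}^{t_2}\|u_t\|_2^2\,dt .
\]
The integrand on the right is continuous, so the identity can be differentiated in $t_2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{SZ}
Anton Savostianov and Sergey Zelik,
\emph{Recent progress in attractors for quintic wave equations},
arXiv:1311.3290 (2013).

\bibitem{SmSo}
Smith and Sogge,
\emph{On the $L^p$ norm of spectral clusters for compact manifolds with boundary},
Acta Math. 198 (2007).

\end{thebibliography}
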